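\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The upper type I estimate away from the origin for radially nonincreasing solutions of exponential reaction--diffusion systems}


\begin{abstract}
We consider $u_t=\delta_1\Delta u+f(v)$, $v_t=\delta_2\Delta v+g(u)$ with $f(v)=e^{pv}$, $g(u)=e^{qu}$ or $f(v)=e^{pv}-1$, $g(u)=e^{qu}-1$, and with possibly different diffusivities, on a ball with Dirichlet or Neumann conditions or on $\mathbb R^n$. We prove that every radially symmetric, radially nonincreasing solution that blows up at a finite time $T$ satisfies $u\le-\frac1q\log(T-t)+C$ and $v\le-\frac1p\log(T-t)+C$ away from the origin. No monotonicity in time is assumed. The proof is local and uses no boundary condition. Combined with a known criterion, the result shows that every such solution that is not spatially constant blows up only at the origin.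
\end{abstract}

\section{The question and the answer}

Let $n\ge1$, $\delta_1,\delta_2>0$ and $p,q>0$; we allow $\delta_1\ne\delta_2$. Consider
\begin{equation}\label{sys}
u_t=\delta_1\Delta u+f(v),\qquad v_t=\delta_2\Delta v+g(u),\qquad t>0,\ x\in\Omega,
\end{equation}
with nonlinearities of one of the two types
\[
\text{(E0)}\quad f(v)=e^{pv},\ g(u)=e^{qu},\qquad\qquad
\text{(E1)}\quad f(v)=e^{pv}-1,\ g(u)=e^{qu}-1 .
\]
We treat three problems: the \emph{Dirichlet problem}, where $\Omega=B_R$ is the open ball of radius $R$ centered at $0$ and $u=v=0$ on $\partial\Omega$; the \emph{Neumann problem}, where $\Omega=B_R$ and $\partial u/\partial\nu=\partial v/\partial\nu=0$ on $\partial\Omega$; and the \emph{Cauchy problem}, where $\Omega=\mathbb R^n$. The initial data $u_0,v_0\ge0$ are bounded and continuous on $\overline\Omega$ and compatible with the boundary condition, and $(u,v)$ is the unique nonnegative classical solution on its maximal existence interval $[0,T)$. It \emph{blows up} at $T<\infty$ if $\limsup_{t\to T}(\|u(t)\|_\infty+\|v(t)\|_\infty)=\infty$.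

Throughout, the data are radially symmetric and nonincreasing in $r=|x|$; then so are $u(t,\cdot)$ and $v(t,\cdot)$. We write $u(t,r)$ for the value of $u(t,\cdot)$ on $|x|=r$.

\paragraph{What is being estimated.} Drop the diffusion and take (E0). The system $u'=e^{pv}$, $v'=e^{qu}$ has the solution
\begin{equation}\label{ode}
u=\frac1q\log\frac1{p(T-t)},\qquad v=\frac1p\log\frac1{q(T-t)} ,
\end{equation}
because $u'=\frac1{q(T-t)}=e^{pv}$ and $v'=\frac1{p(T-t)}=e^{qu}$. For either type of nonlinearity, one says that $(u,v)$ satisfies the \emph{upper type I estimate} if it blows up no faster than this, up to additive constants: there is $C>0$ such that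
\begin{equation}\label{typeI}
u(t,x)\le-\frac1q\log(T-t)+C,\qquad v(t,x)\le-\frac1p\log(T-t)+C
\end{equation}
for all $t\in[T/2,T)$ and $x\in\Omega$. The estimate holds \emph{away from the origin} if for every $r_0>0$ there is $C=C(r_0)>0$ such that \eqref{typeI} holds for all $t\in[T/2,T)$ and all $x\in\Omega$ with $|x|\ge r_0$.

The estimate away from the origin matters for the location of blow-up: the following is known in this setting.
\begin{itemize}
\item[(KR)] \emph{Let $\Omega=B_R$ or $\Omega=\mathbb R^n$, and let $(u,v)$ be a radially symmetric solution, nonincreasing in $r$, with $u_r\not\equiv0$ or $v_r\not\equiv0$, which blows up at $T<\infty$ and satisfies the upper type I estimate away from the origin. Then $(u,v)$ blows up only at the origin.}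
\end{itemize}
The full estimate \eqref{typeI} is known for the Dirichlet problem with (E1), and for the Neumann and Cauchy problems with (E0) or (E1), under additional conditions on the initial data. Besides regularity, these include $\delta_1\Delta u_0+f(v_0)\ge0$ and $\delta_2\Delta v_0+g(u_0)\ge0$, where the two left-hand sides do not both vanish identically; for the Cauchy problem the two inequalities are required with $f$ and $g$ multiplied by $1-\varepsilon$ for some $\varepsilon\in(0,1)$. These conditions make the solution nondecreasing in time. For the analogous systems with power nonlinearities, on the other hand, the estimate away from the origin is known for every radially nonincreasing solution that blows up. Souplet and Tayachi \cite{ST} state that they do not know whether, for exponential nonlinearities, it can be guaranteed without such conditions on the data. It can.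

\begin{theorem}\label{main}
Let $n\ge1$ and $\delta_1,\delta_2,p,q>0$, let $f,g$ be of type \textup{(E0)} or \textup{(E1)}, and consider the Dirichlet, Neumann or Cauchy problem for \eqref{sys}. Every solution whose initial data are radially symmetric and nonincreasing in $r$, and which blows up at some $T<\infty$, satisfies the upper type I estimate away from the origin. For each $r_0>0$ the constant $C(r_0)$ in \eqref{typeI} can be chosen depending only on $n,\delta_1,\delta_2,p,q,r_0$ and $T$.
\end{theorem}

In general the dependence on $T$ cannot be removed (Proposition~\ref{sharp}(c)). Consequences and sharpness are collected in Section~\ref{sec:cons}.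

\paragraph{Why Kaplan's method alone is not enough.} For a scalar equation $u_t=\delta\Delta u+e^u$, multiply by a positive Dirichlet eigenfunction on a small ball and use Jensen's inequality: the average $y$ satisfies $y'\ge-\mu y+e^y$. So a value $y(t_0)=M\gg1$ forces blow-up within time $Ce^{-M}$, which is the type I bound. For the system with $p=q=1$ one obtains the coupled inequalities $y'\ge-\mu y+e^z$, $z'\ge-\mu z+e^y$ (for (E0)). If $y(t_0)=M$ and nothing is known of $z$ but $z\ge0$, then $z$ may first need a time of order $Me^{-M}$ to grow to the size of $M$. One gets only $T-t_0\le C(1+M)e^{-M}$, which loses a factor $|\log(T-t_0)|$. The loss can occur only if $e^{v}\ll e^{u}$ at time $t_0$. The idea of this paper is to exclude that situation by arguing \emph{backward} in time.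

\section{The mechanism for spatially constant solutions}\label{sec:ode}

Take (E0) with $p=q=1$ and a spatially constant solution, so that $u'=e^v$, $v'=e^u$ on $[0,T)$, with $u,v\ge0$. Fix $t_0\in(0,T)$ and put
\[
\tau=T-t_0,\qquad M=u(t_0),\qquad k=v(t_0),\qquad K=e^M\tau .
\]
The type I bound says that $K$ is bounded. We show that
\begin{equation}\label{odeclaim}
e^{M}\le\frac2{T-t_0}\qquad\text{or}\qquad e^M\le\frac{eM}{t_0}.
\end{equation}
The second alternative is a smoothing bound, harmless for $t_0\ge T/2$.

\emph{Forward in time.} The difference $D=e^u-e^v$ is constant, and $Z=e^v$ solves $Z'=Z(Z+D)$. Integrating up to the blow-up time, we get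
$\tau=\int_{e^k}^\infty\frac{dZ}{Z(Z+D)}=\frac{M-k}{e^M-e^k}$ if $M\ne k$, and $\tau=e^{-M}$ if $M=k$. If $k\ge M$, this gives $\tau\le e^{-M}$, that is, $K\le1$. If $k<M$, then $K=\frac{M-k}{1-e^{-(M-k)}}\le1+M-k$, since $e^{-s}(1+s)\le1$ for $s\ge0$. So if $K>2$, then
\begin{equation}\label{odek}
k\le M+1-K .
\end{equation}
A large $K$ forces $v$ to be smaller than $u$ by about $K$ at time $t_0$.

\emph{Backward in time.} Assume $K>2$. As long as $\int_s^{t_0}e^v\le1$, we have $u(\sigma)=M-\int_\sigma^{t_0}e^v\ge M-1$ for $\sigma\in[s,t_0]$. Hence $v'\ge e^{M-1}$ and $v(\sigma)\le k-e^{M-1}(t_0-\sigma)$ on $[s,t_0]$, so that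
\[
\int_s^{t_0}e^{v}\,d\sigma\le e^{k}\int_{-\infty}^{t_0}e^{-e^{M-1}(t_0-\sigma)}d\sigma=e^{k-M+1}\le e^{2-K}<1 .
\]
The condition $\int_s^{t_0}e^v\le1$ is therefore never saturated, and by continuity it holds down to $s=0$. Thus $u$ has been at least $M-1$ during the whole past, and $0\le v(0)\le k-e^{M-1}t_0\le M-e^{M-1}t_0$. This is the second alternative in \eqref{odeclaim}.

\medskip
In words: if $v$ is small compared with $u$ at time $t_0$, it was even smaller before, so its contribution to $u$ was negligible, so $u$ was already large before; but then the source $e^u$ has been feeding $v$ for so long that $v$ must have started from a negative value.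

\paragraph{What has to be added for the PDE.} The backward argument reaches a time of order $Me^{-M}$ into the past. In such a time, diffusion acts over lengths of order $(Me^{-M})^{1/2}$, far below any power of $1/M$. Lower bounds on a ball of radius about $1/M$ therefore persist at its center almost without loss (Lemma~\ref{heat}(i)). The real difficulty is the step ``$u$ was already large before'': a large value $u(t_0,r)$ does not prevent $u(s,r)$ from having been small at an earlier time, since heat may have come in from smaller radii, where nothing is known. To exclude this we choose a radius $r_1$ at which $u(t_0,\cdot)$ is almost flat on an interval $[r_1,r_1+\ell]$ of length about $1/M$, where now $M=u(t_0,r_1)$. Slightly outside $r_1$, $u$ stayed below a number $M^+$ slightly larger than $M$ in the recent past, since otherwise persistence would make $u(t_0,r_1)$ larger than $M$. The deficit $M^+-u\ge0$ is radially nondecreasing, so a deficit at a point is present on at least half of a ball around it. Apart from what the source $f(v)$ has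 removed, a fixed fraction of it survives to the time $t_0$ (Lemma~\ref{heat}(ii)). But at time $t_0$ flatness makes the deficit tiny.

\section{The local theorem}

Put $U=qu$, $V=pv$ in \eqref{sys}. Then $U_t=\delta_1\Delta U+qf(V/p)$ and $V_t=\delta_2\Delta V+pg(U/q)$. In both cases (E0) and (E1) the new nonlinearities lie between $c_1(e^s-1)$ and $c_2e^s$, with $c_1=\min(p,q)$ and $c_2=\max(p,q)$. Writing $u,v,f,g$ again, we study
\begin{equation}\label{norm}
u_t=\delta_1\Delta u+f(v),\quad v_t=\delta_2\Delta v+g(u),\qquad c_1(e^s-1)\le f(s),\,g(s)\le c_2e^s\quad(s\ge0),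
\end{equation}
where $0<c_1\le c_2$ and $f,g$ are continuous.

\begin{theorem}\label{local}
Let $r_0>0$ and $T\in(0,\infty)$, and let $\omega$ be either $\mathbb R^n$ or an open ball centered at $0$ that contains $\overline{B_{r_0}}$. Let $u,v\ge0$ be a classical ($C^{1,2}$) solution of \eqref{norm} in $(0,T)\times\omega$, radially symmetric and nonincreasing in $r$. Then
\begin{equation}\label{est}
e^{u(t,x)}+e^{v(t,x)}\le C\Big(1+\frac1{T-t}+\frac{\log(2+1/t)}t\Big),\qquad 0<t<T,\ x\in\omega,\ |x|\ge r_0,
\end{equation}
with $C=C(n,\delta_1,\delta_2,c_1,c_2,r_0)$, independent of the solution, of $\omega$ and of $T$.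
\end{theorem}

\begin{proof}[Proof of Theorem \ref{main} from Theorem \ref{local}]
Let $r_0>0$. If $\Omega=B_R$ and $r_0\ge R$, there is nothing to prove. Otherwise $\overline{B_{r_0}}\subset\Omega$, and Theorem~\ref{local} applies to $(qu,pv)$ with $\omega=\Omega$. For $t\in[T/2,T)$,
\[
1+\frac{\log(2+1/t)}t\le A_T:=1+\frac{2\log(2+2/T)}T\le\frac{T A_T}{2}\cdot\frac1{T-t},
\]
since $T-t\le T/2$. Hence $e^{qu}+e^{pv}\le C\big(1+\frac12TA_T\big)/(T-t)$ for $|x|\ge r_0$. Taking logarithms gives \eqref{typeI}.
\end{proof}

It remains to prove Theorem~\ref{local}. Constants are called \emph{admissible} if they depend only on $n,\delta_1,\delta_2,c_1,c_2,r_0$. We put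
\[
\bar\delta=\max(\delta_1,\delta_2),\qquad c_0=\frac{c_1}{2e} .
\]
The constants $M_1,B,K_0,M_0$ chosen below depend on $\delta_1,\delta_2$ only through $\bar\delta$.

\section{Two lemmas}

\subsection*{Backward in time: persistence for the heat equation}

We use the maximum principle in the following form: if $\zeta$ is $C^{1,2}$ in a neighborhood of $[s,t]\times\overline D$, with $D$ a ball, $\zeta_\sigma\ge\delta\Delta\zeta$ on $[s,t]\times\overline D$, and $\zeta\ge0$ on $\{s\}\times\overline D$ and on $[s,t]\times\partial D$, then $\zeta\ge0$ on $[s,t]\times\overline D$.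

For $d,\theta>0$ put
\[
\varepsilon(d,\theta)=2n\exp\Big(-\frac{d^2}{4n\theta}\Big),
\]
which is increasing in $\theta$. This bounds what the center of a ball of radius $d$ feels from the boundary after time $\theta/\delta$.

\begin{lemma}\label{heat}
Let $D=B(x_0,d)$, $\delta>0$, $s<t$ and $\varepsilon=\varepsilon(d,\delta(t-s))$. Let $w=w(\sigma,x)$ be $C^{1,2}$ in a neighborhood of $[s,t]\times\overline D$, with $w\ge0$ on $[s,t]\times\overline D$.
\begin{itemize}
\item[(i)] If $w_\sigma\ge\delta\Delta w+h$ on $[s,t]\times\overline D$ and $w(s,\cdot)\ge m$ on $D$, with constants $h,m\ge0$, then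
\[
w(t,x_0)\ge(1-\varepsilon)\big(m+h(t-s)\big).
\]
\item[(ii)] If $w_\sigma\ge\delta\Delta w-F(\sigma)$ on $[s,t]\times\overline D$ with $F\ge0$ continuous on $[s,t]$, and $w(s,\cdot)\ge W\ge0$ on a half ball $H=\{y\in D:(y-x_0)\cdot e>0\}$, $|e|=1$, with $W$ constant, then
\[
w(t,x_0)\ge\frac{1-\varepsilon}2\,W-\int_s^tF(\sigma)\,d\sigma .
\]
\end{itemize}
\end{lemma}

\begin{proof}
(i) For $a>0$ let
\[
E(\sigma,x)=\sum_{i=1}^n\sum_{\pm}\exp\Big(a\Big(\pm(x-x_0)_i-\frac d{\sqrt n}\Big)+\delta a^2\sigma\Big).
\]
Then $E>0$ and $E_\sigma=\delta\Delta E$. On $\partial D$ some coordinate has $|(x-x_0)_i|\ge d/\sqrt n$, so one of the summands is at least $1$ and $E\ge1$ there for $\sigma\ge0$. At the center, $E(t-s,x_0)=2n\exp\big(-\frac{ad}{\sqrt n}+\delta a^2(t-s)\big)$. The choice $a=\frac d{2\sqrt n\,\delta(t-s)}$ makes this equal to $\varepsilon$.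

Let $z(\sigma,x)=(m+h(\sigma-s))(1-E(\sigma-s,x))$. Then $z_\sigma-\delta\Delta z=h(1-E)\le h$, while $z\le0\le w$ on $\partial D$ and $z(s,\cdot)\le m\le w(s,\cdot)$ on $\overline D$, the last inequality by continuity. The maximum principle applied to $w-z$ gives $w\ge z$, and $z(t,x_0)=(m+h(t-s))(1-\varepsilon)$.

(ii) Extend $F$ continuously by constants outside $[s,t]$. Let $\rho$ be the reflection in the hyperplane through $x_0$ orthogonal to $e$. It maps $D$ onto itself. Put
\[
\hat w(\sigma,y)=w(\sigma,y)+w(\sigma,\rho y)+2\int_s^\sigma F .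
\]
Then $\hat w\ge0$ and $\hat w_\sigma\ge\delta\Delta\hat w$ on $[s,t]\times\overline D$. For every $y\in D$, one of $y,\rho y$ lies in $\overline H$, where $w(s,\cdot)\ge W$ by continuity, and $w\ge0$ at the other; so $\hat w(s,\cdot)\ge W$ on $D$. By (i) with $h=0$ and $m=W$, $(1-\varepsilon)W\le\hat w(t,x_0)=2w(t,x_0)+2\int_s^tF$.
\end{proof}

\subsection*{Forward in time: Kaplan's method with two components}

The next lemma replaces the exact formula for $\tau$ in Section~\ref{sec:ode}. It keeps track of how far $v$ is behind $u$.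

\begin{lemma}\label{kaplan}
There are admissible constants $M_1\ge3$ and $B>0$ such that the following holds for every $(u,v)$ as in Theorem~\ref{local}. If $t_1\in(0,T)$, $m\ge M_1$, $k\ge0$, and $u(t_1,\cdot)\ge m$, $v(t_1,\cdot)\ge k$ on $B_{r_0/2}$, then
\[
T-t_1\le Be^{-m}\big(1+(m-k)_+\big).
\]
\end{lemma}

\begin{proof}
Let $\varphi>0$ be the first Dirichlet eigenfunction of $-\Delta$ on $B_{r_0/2}$, with eigenvalue $\lambda$ and $\int\varphi=1$. Put $\mu=\lambda\bar\delta$, $y(t)=\int u\varphi$ and $z(t)=\int v\varphi$. By Green's formula, $\int\varphi\Delta u=-\lambda y-\int_{\partial B_{r_0/2}}u\,\partial_\nu\varphi\ge-\lambda y$, because $u\ge0$ and $\partial_\nu\varphi\le0$. By Jensen's inequality, $\int f(v)\varphi\ge c_1\int(e^v-1)\varphi\ge c_1(e^z-1)$. The same holds for the second equation, and $y,z\ge0$, so on $(0,T)$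
\begin{equation}\label{yz}
y'\ge-\mu y+c_1(e^z-1),\qquad z'\ge-\mu z+c_1(e^y-1).
\end{equation}
Let $G(s)=c_1(e^s-1)-\mu s$. Recall $c_0=c_1/(2e)$, so that $c_1e^{m-1}=2c_0e^m$. Hence we can choose an admissible $M_1\ge3$ with
\[
G(s)\ge\tfrac{c_1}2e^s\ (s\ge M_1-2),\qquad c_1(e^{m-1}-1)-\mu m\ge c_0e^m,\qquad \frac{me^{-m}}{c_0}\le\frac1{\mu m}\quad(m\ge M_1).
\]

\emph{Phase 1: $z$ catches up.} We have $y(t_1)\ge m$ and $z(t_1)\ge k$. Since $y'\ge-\mu y$, we get $y(t)\ge me^{-\mu(t-t_1)}\ge m-1$ for $t_1\le t\le t_1+\frac1{\mu m}$, $t<T$. In this range, as long as $z\le m$, \eqref{yz} gives $z'\ge-\mu m+c_1(e^{m-1}-1)\ge c_0e^m$. Let $t_2'=t_1+(m-k)_+e^{-m}/c_0$, which is at most $t_1+\frac1{\mu m}$. If $T\le t_2'$, then $T-t_1\le(m-k)_+e^{-m}/c_0$ and we are done. Otherwise there is $t_2\in[t_1,t_2']$ with $z(t_2)\ge m$: if $k\ge m$ take $t_2=t_1$; if $k<m$ and $z<m$ on all of $[t_1,t_2']$, integration would give $z(t_2')\ge k+c_0e^m(t_2'-t_1)=m$, a contradiction. Moreover $y(t_2)\ge m-1$.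

\emph{Phase 2: both blow up.} Let $X'=\frac12G(X)$, $X(t_2)=m-2$. Since $G>0$ on $[M_1-2,\infty)$, $X$ is increasing. At $t_2$ both $y$ and $z$ exceed $X$. Suppose there is a first later time at which $\min(y,z)=X$, say $y=X\le z$. Then $(y-X)'\le0$ at that time, whereas \eqref{yz} gives $y'\ge-\mu X+c_1(e^z-1)\ge G(X)$, so $(y-X)'\ge\frac12G(X)>0$. This is a contradiction; the case $z=X\le y$ is the same with $y$ and $z$ exchanged. Hence $y,z>X$ as long as all three exist. Since $X'\ge\frac{c_1}4e^X$, $X$ becomes infinite no later than $t_2+\frac4{c_1}e^{2-m}$. As $y,z$ are finite on $[t_2,T)$, it follows that $T\le t_2+\frac{4e^2}{c_1}e^{-m}$. Adding the two phases, the lemma holds with $B=\max(1/c_0,4e^2/c_1)$.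
\end{proof}

\section{Proof of Theorem \ref{local}}

Interchanging $u$ and $v$ (together with $f,g$ and $\delta_1,\delta_2$) preserves the hypotheses and the constants $c_1,c_2,\bar\delta$, and both functions are nonincreasing in $r$. It therefore suffices to bound $u(t_0,r_0)$ for $t_0\in(0,T)$. Put
\[
\tau=T-t_0,\qquad M_*=u(t_0,r_0),
\]
and fix an admissible $K_0>\max(1,B)$ such that
\begin{equation}\label{K0}
\frac{c_2e^2}{c_0}\,e^{-K_0/B}<\frac1{16}.
\end{equation}

\begin{proposition}\label{claim}
There is an admissible $M_0$ such that $M_*\ge M_0$ and $(M_*+3)e^{-M_*}<c_0t_0$ imply $e^{M_*}\tau<K_0$.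
\end{proposition}

\begin{proof}[Proof of Theorem \ref{local} from Proposition \ref{claim}]
One of three things happens: $e^{M_*}<e^{M_0}$; or $e^{M_*}<K_0/(T-t_0)$; or $(M_*+3)e^{-M_*}\ge c_0t_0$. In the third case let $Y_*=e^{M_*}\ge1$ and $\xi=1/(c_0t_0)$, so that $Y_*\le\xi(3+\log Y_*)$. Since $\log Y_*\le2(\sqrt{Y_*}-1)$, we have $3+\log Y_*\le3\sqrt{Y_*}$, hence $\sqrt{Y_*}\le3\xi$ and
\[
Y_*\le\xi\big(3+2\log(3\xi)\big)\le C\,\frac{\log(2+1/t_0)}{t_0}
\]
with $C$ admissible. In all cases $e^{u(t_0,r_0)}$ is bounded by the right-hand side of \eqref{est}.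
\end{proof}

The rest of this section proves Proposition~\ref{claim}. Suppose, for contradiction, that
\begin{equation}\label{contra}
M_*\ge M_0,\qquad (M_*+3)e^{-M_*}<c_0t_0,\qquad e^{M_*}\tau\ge K_0 .
\end{equation}
The constant $M_0\ge M_1$ (so $M_0\ge3$) is chosen so large that, for all $m\ge M_0$,
\begin{equation}\label{M0}
e^m>B(1+2m)\quad\text{and}\quad \bar\varepsilon(m):=2n\exp\Big(-\frac{c_0r_0^2\,e^m}{64\cdot66^2\,n\bar\delta\,m^2(m+3)}\Big)\ \text{satisfies}\ 2\bar\varepsilon(m)(m+1)\le\tfrac1{32}.
\end{equation}

\subsection*{Step 1: a flat radius}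

Flatness of $u(t_0,\cdot)$ somewhere in $[r_0/2,r_0]$ follows once the total drop over this interval is controlled, and for this the lossy estimate is enough. Let $m'=u(t_0,r_0/2)\ge M_*$. Lemma~\ref{kaplan} with $m=m'$, $k=0$, together with $\tau\ge K_0e^{-M_*}\ge e^{-M_*}$, gives $e^{m'}/(1+m')\le Be^{M_*}$. The function $s\mapsto e^s/(1+s)$ is increasing on $[0,\infty)$. So $m'>2M_*$ would imply $e^{M_*}\le B(1+2M_*)$, contrary to \eqref{M0}. Hence $m'\le2M_*$, and the drop $m'-M_*$ is at most $M_*$.

Divide $[r_0/2,r_0]$ into $N=\lceil32M_*\rceil$ intervals of equal length $\ell=r_0/(2N)$. On one of them, call it $[r_1,r_1+\ell]$, the drop of $u(t_0,\cdot)$ is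
\[
\kappa:=u(t_0,r_1)-u(t_0,r_1+\ell)\le\frac{M_*}N\le\frac1{32}.
\]
Set
\[
M=u(t_0,r_1)\in[M_*,2M_*],\qquad Y=e^M,\qquad K=Y\tau\ge K_0,\qquad\eta=\frac{M+3}{c_0Y},\qquad \rho_j=r_1+\frac{j\ell}4\ (0\le j\le4).
\]
The time $\eta$ is how far back we shall go. Since $s\mapsto(s+3)e^{-s}$ is decreasing on $[0,\infty)$, \eqref{contra} gives $\eta\le(M_*+3)e^{-M_*}/c_0<t_0$, so $[t_0-\eta,t_0]\subset(0,T)$. Further let
\[
\varepsilon=\varepsilon(\ell/4,\bar\delta\eta)=2n\exp\Big(-\frac{\ell^2}{64n\bar\delta\eta}\Big).
\]
As $N\le32M_*+1\le33M$, we have $\ell\ge r_0/(66M)$, so $\varepsilon\le\bar\varepsilon(M)$, and by \eqref{M0}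
\begin{equation}\label{eps}
2\varepsilon(M+1)\le\tfrac1{32},\qquad\text{in particular}\quad \varepsilon\le\tfrac12\quad\text{and}\quad\frac1{1-\varepsilon}\le1+2\varepsilon .
\end{equation}
Fix points $a,b$ with $|a|=\rho_0$, $|b|=\rho_2$, and put $D_a=B(a,\ell/4)$, $D_b=B(b,\ell/4)$ (Figure~\ref{fig}). Then $\overline{D_a}\subset\overline{B_{\rho_1}}$ and $\overline{D_b}\subset\{\rho_1\le|y|\le\rho_3\}$, and both lie in $\overline{B_{r_0}}\subset\omega$. Lemma~\ref{heat} will be used only on these two balls, over times at most $\eta$ and with diffusivity $\delta_1$ or $\delta_2$. Since $\varepsilon(d,\theta)$ is increasing in $\theta$, its conclusions hold with the present $\varepsilon$.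

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!30] (3,-1.5) arc (-90:90:1.5) -- cycle;
\draw (0,0) circle (1.5);
\draw (3,0) circle (1.5);
\draw[dashed] (3,-1.5) -- (3,1.5);
\draw[->] (-2.4,0) -- (7.2,0) node[right] {$r$};
\foreach \j in {0,1,2,3,4} \draw (1.5*\j,0.08) -- (1.5*\j,-0.08) node[below] {$\rho_{\j}$};
\node at (0,1.85) {$D_a$};
\node at (3,1.85) {$D_b$};
\node at (3.7,0.7) {$H$};
\end{tikzpicture}
\caption{The interval $[\rho_0,\rho_4]$, of length $\ell$, on which $u(t_0,\cdot)$ drops by at most $1/32$, and the balls $D_a,D_b$ of radius $\ell/4$ centered at distances $\rho_0$ and $\rho_2$ from the origin, which lies far to the left. Radially nonincreasing functions are bounded on $D_a$ from below, and on $D_b$ from above, by their value at radius $\rho_1$. On the outer half ball $H$ of $D_b$ a radially nondecreasing function is at least its value at the center of $D_b$.}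
\label{fig}
\end{figure}

\subsection*{Step 2: $v$ is small at $(t_0,\rho_0)$}

On $B_{r_0/2}\subset B_{r_1}$ we have $u(t_0,\cdot)\ge M$ and $v(t_0,\cdot)\ge k:=v(t_0,\rho_0)$. Lemma~\ref{kaplan} with $m=M$ gives $K\le B(1+(M-k)_+)$. Since $K\ge K_0>B$, we must have $M>k$, and
\begin{equation}\label{vsmall}
v(t_0,\rho_0)\le M+1-\frac KB .
\end{equation}
This is the analogue of \eqref{odek}.

\subsection*{Step 3: $u$ was not larger before, slightly further out}

Let $s\in[t_0-\eta,t_0)$. On $D_a\subset B_{\rho_1}$ we have $u(s,\cdot)\ge u(s,\rho_1)$. Since $f\ge0$ on $[0,\infty)$, Lemma~\ref{heat}(i) with $h=0$ on $D_a$ gives $M=u(t_0,a)\ge(1-\varepsilon)u(s,\rho_1)$. With \eqref{eps} and monotonicity in $r$,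
\begin{equation}\label{upper}
u(s,r)\le M^+:=(1+2\varepsilon)M\qquad\text{for }\rho_1\le r\le\rho_4,\ s\in[t_0-\eta,t_0],
\end{equation}
the case $s=t_0$ being obvious.

\subsection*{Step 4: $u$ was not much smaller before, as long as $v$ contributes little}

Put
\[
V(s)=v(s,\rho_1),\qquad J(s)=c_2\int_s^{t_0}e^{V(\sigma)}\,d\sigma .
\]
By \eqref{upper}, the deficit $w=M^+-u$ is nonnegative on $[t_0-\eta,t_0]\times\overline{D_b}$. Moreover $v(\sigma,\cdot)\le V(\sigma)$ on $\overline{D_b}$, so there
\[
w_\sigma=\delta_1\Delta w-f(v)\ge\delta_1\Delta w-c_2e^{V(\sigma)} .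
\]
Let $s\in[t_0-\eta,t_0)$. The function $w(s,\cdot)$ is nondecreasing in $|y|$. On $H=\{y\in D_b:(y-b)\cdot b>0\}$ we have $|y|^2=|b|^2+2(y-b)\cdot b+|y-b|^2>|b|^2$, hence $w(s,\cdot)\ge w(s,b)$ on $H$. Lemma~\ref{heat}(ii) with $W=w(s,b)$, together with $\frac{1-\varepsilon}2\ge\frac14$, yields
\[
\tfrac14w(s,b)\le w(t_0,b)+J(s)\le M^+-u(t_0,\rho_4)+J(s)=2\varepsilon M+\kappa+J(s).
\]
Here flatness has been used: $u(t_0,\rho_4)=M-\kappa$. Since $u(s,b)=M^+-w(s,b)$,
\[
u(s,r)\ge u(s,\rho_2)\ge M-4\big(2\varepsilon M+\kappa+J(s)\big)\qquad\text{for }r\le\rho_2 .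
\]
For $s=t_0$ this also holds, because $u(t_0,\rho_2)\ge M-\kappa$. By \eqref{eps} and $\kappa\le\frac1{32}$,
\begin{equation}\label{lower}
s\in[t_0-\eta,t_0],\ J(s)\le\tfrac1{16}\quad\Longrightarrow\quad u(s,r)\ge M-1\ \text{ for all }r\le\rho_2 .
\end{equation}

\subsection*{Step 5: the backward bootstrap}

$J$ is continuous and nonincreasing, with $J(t_0)=0$. Let $s^*=\inf\{s\in[t_0-\eta,t_0]:J(s)\le\frac1{16}\}$. Then $s^*<t_0$ and $J\le\frac1{16}$ on $[s^*,t_0]$, so \eqref{lower} gives $u\ge M-1$ on $[s^*,t_0]\times B_{\rho_2}$. Since $M\ge3$, we have $e^{M-1}\ge2$, and therefore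
\[
g(u)\ge c_1(e^{M-1}-1)\ge\tfrac{c_1}2e^{M-1}=c_0Y
\]
there. Let $s\in[s^*,t_0)$. The ball $\overline{D_a}$ lies in $\overline{B_{\rho_1}}\subset B_{\rho_2}$, and $v(s,\cdot)\ge V(s)$ on it. Lemma~\ref{heat}(i), applied to $v$ on $D_a$ with $m=V(s)$ and $h=c_0Y$, gives
\[
v(t_0,\rho_0)\ge(1-\varepsilon)\big(V(s)+c_0Y(t_0-s)\big).
\]
By \eqref{vsmall}, $v(t_0,\rho_0)\le M+1$; so by \eqref{eps}, $(1+2\varepsilon)v(t_0,\rho_0)\le v(t_0,\rho_0)+1$, and with \eqref{vsmall} again
\begin{equation}\label{Vbound}
V(s)\le M+2-\frac KB-c_0Y(t_0-s),\qquad s\in[s^*,t_0).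
\end{equation}
We insert this into $J$ and use $K\ge K_0$ and \eqref{K0}:
\[
J(s^*)\le c_2Ye^{2-K/B}\int_{-\infty}^{t_0}e^{-c_0Y(t_0-\sigma)}\,d\sigma=\frac{c_2e^2}{c_0}e^{-K/B}<\frac1{16}.
\]
If $s^*>t_0-\eta$, continuity of $J$ would contradict the definition of $s^*$. Hence $s^*=t_0-\eta$. Since $c_0Y\eta=M+3$, \eqref{Vbound} at $s=t_0-\eta$ reads
\[
V(t_0-\eta)\le M+2-\frac KB-(M+3)=-1-\frac KB<0 .
\]
This contradicts $v\ge0$. Proposition~\ref{claim} is proved, and with it Theorems~\ref{local} and \ref{main}.\qed

\begin{remark}[Where the hypotheses enter]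
The lower bound $c_1(e^s-1)$ is used in Lemma~\ref{kaplan}, for the growth of $v$ in Step~5, and (only as $f\ge0$) in Step~3. The upper bound, in the form $f(v)\le c_2e^v$, is used in Step~4 to control the source of $u$ by $J$. Radial monotonicity reduces the estimate to $|x|=r_0$, provides the flat interval in Step~1, turns values at one radius into bounds on balls, and produces the half ball in Step~4. The condition $r_0>0$ leaves room for the flat radius: the argument bounds $u$ at $r_0$ by working at some $r_1\in[r_0/2,r_0)$, and it says nothing at the origin. The condition $v\ge0$ is essential for an estimate such as \eqref{est}. For $u'=e^v$, $v'=e^u$ and $A\ge1$, let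
\[
e^v=\frac A{e^{A(T-t)}-1},\qquad e^u=e^v+A .
\]
This is a spatially constant solution for all $t<T$ with $u\ge0$, but $e^{u}\ge A$ is not bounded in terms of $t$ and $T-t$.
\end{remark}

\section{Consequences and sharpness}\label{sec:cons}

\begin{corollary}[Classification]\label{single}
Let $(u,v)$ be a radially symmetric, radially nonincreasing solution of one of the three problems, blowing up at $T<\infty$. Then either $(u,v)$ is spatially constant, which is possible only for the Neumann and Cauchy problems, and it blows up at every point; or it blows up only at the origin, and $\sup_{t\in[T/2,T),\,|x|\ge r_0}(u+v)<\infty$ for each $r_0>0$.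
\end{corollary}

\begin{proof}
If $u_r\equiv v_r\equiv0$, the solution depends only on $t$ and blows up at every point. Under Dirichlet conditions it would vanish identically and could not blow up. Otherwise Theorem~\ref{main} verifies the hypothesis of (KR), so $(u,v)$ blows up only at the origin. Let $r_0>0$, with $r_0<R$ if $\Omega=B_R$ (otherwise there is nothing to show). Since points with $|x|=r_0$ are not blow-up points, $u(t,r_0)+v(t,r_0)$ is bounded for $t$ near $T$; it is also bounded on compact subintervals of $[T/2,T)$. By monotonicity in $r$, the same bound holds for all $|x|\ge r_0$.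
\end{proof}

So single-point blow-up holds for all spatially nonconstant, radially nonincreasing solutions that blow up, without time monotonicity or any of the extra conditions on the data.

\begin{corollary}[Global solutions]
If, in Theorem~\ref{local}, the solution exists on $(0,\infty)\times\omega$, then $e^u+e^v\le C\big(1+\frac{\log(2+1/t)}t\big)$ for all $t>0$ and $x\in\omega$ with $|x|\ge r_0$, with the same $C$. In particular $u$ and $v$ are bounded on $[1,\infty)\times\{x\in\omega:|x|\ge r_0\}$ by a constant that depends only on $n,\delta_1,\delta_2,c_1,c_2,r_0$.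
\end{corollary}

\begin{proof}
Apply \eqref{est} on $(0,T')$ and let $T'\to\infty$; $C$ does not depend on $T'$.
\end{proof}

\begin{proposition}[Sharpness]\label{sharp}
Consider \textup{(E0)} and the Neumann or the Cauchy problem. In the Neumann case let $r_0<R$.
\begin{itemize}
\item[(a)] In the class of all radially nonincreasing solutions, the coefficients $\frac1q,\frac1p$ in \eqref{typeI} cannot be decreased.
\item[(b)] Let $p=q=1$. The logarithm in \eqref{est} cannot be dropped: an estimate of the form $e^u+e^v\le C\big(1+\frac1{T-t}+\frac1t\big)$ for $|x|\ge r_0$, with $C$ independent of the solution and of $T$, is false.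
\item[(c)] Let $p=q=1$. The constant $C(r_0)$ in Theorem~\ref{main} cannot be chosen independent of $T$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) For $0<T\le\min(1/p,1/q)$ the functions \eqref{ode} are a nonnegative, spatially constant solution.

(b) Take constant data $u_0=\log(1+A)$, $v_0=0$ with $A>0$. For $Y=e^u$ and $Z=e^v$ we have $Y'=Z'=YZ$, so $Y=Z+A$ and $Z'=Z(Z+A)$ with $Z(0)=1$. Hence
\[
T=\int_1^\infty\frac{dZ}{Z(Z+A)}=\frac{\log(1+A)}A .
\]
At $t=T/2$ we have $e^u\ge1+A$ because $u$ increases, whereas $\frac1t=\frac1{T-t}=\frac{2A}{\log(1+A)}=o(A)$ as $A\to\infty$.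

(c) In the same example at $t=T/2$, $u+\log(T-t)\ge\log\frac{(1+A)\log(1+A)}{2A}\to\infty$ as $A\to\infty$.
\end{proof}

In the example of part (b), $\log\frac{Z}{Z+A}=At-\log(1+A)$, so at $t=T/2$ we get $Z=1+\sqrt{1+A}$ and $e^u+e^v=A+2+2\sqrt{1+A}$. On the other hand, $\frac1t\log\big(2+\frac1t\big)$ is of exact order $A$ there as $A\to\infty$. Thus \eqref{est} is attained up to a constant factor.

\begin{thebibliography}{1}
\bibitem{ST} Philippe Souplet and Slim Tayachi, \emph{Single-point blow-up for parabolic systems with exponential nonlinearities and unequal diffusivities}, arXiv:1510.02505 (2015).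
\end{thebibliography}

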